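\title{Mixed power sums of two consecutive rows of the Catalan triangle}

\begin{abstract}
Let $B_{n,k}=\frac kn\binom{2n}{n-k}$ be the entries of the Catalan triangle. Guo and Zeng conjectured the residue of $\sum_{k=1}^nB_{n,k}^rB_{n+1,k}^s$ modulo $2^{\min\{r,s\}}\binom{2n}{n}$ for $r+s$ odd. We show that the conjecture fails for $(n,r,s)=(6,3,4)$, and we determine the residue for all $n,r,s\ge1$ with $r+s$ odd. The conjecture is correct unless $r<s$, $r\ge3$ is odd and $n=2^a-2^b$ with $b\ge1$, $a-b\ge2$, and it is false in all of those cases. The proof writes the sum as a linear functional on a lattice of functions of $k$ that is stable under the relevant multiplications, and then follows the orbit of one vector modulo $2$.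
\end{abstract}

\section{The problem and the result}\label{sec:intro}

For integers $n\ge k\ge1$ let
\[
B_{n,k}=\frac kn\binom{2n}{n-k}
\]
be the entries of Shapiro's Catalan triangle. Its first three rows are $(1)$, $(2,1)$ and $(5,4,1)$. We study the sums
\[
S_n(r,s)=\sum_{k=1}^nB_{n,k}^{\,r}B_{n+1,k}^{\,s}\qquad(n,r,s\ge1),
\]
and we write $\mu=\min\{r,s\}$. Throughout, $\binom xi=0$ if $i<0$ or $i>x$.

Two elementary facts indicate which divisor of $S_n(r,s)$ to expect. The numbers $\binom{2n-1}{n-k}$ and $\binom{2n-1}{n-k-1}$ are $\frac{n+k}{2n}$ and $\frac{n-k}{2n}$ times $\binom{2n}{n-k}$, so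
\begin{equation}\label{eq:diff}
B_{n,k}=\binom{2n-1}{n-k}-\binom{2n-1}{n-k-1}.
\end{equation}
First, the row sum telescopes:
\begin{equation}\label{eq:rowsum}
\sum_{k=1}^nB_{n,k}=\binom{2n-1}{n-1}=\frac12\binom{2n}n .
\end{equation}
Second, replacing the minus sign in \eqref{eq:diff} by a plus sign gives $B_{n,k}\equiv\binom{2n}{n-k}\pmod 2$. Since $i\binom{2n}{i}=2n\binom{2n-1}{i-1}$, the number $\binom{2n}i$ is even for odd $i$. One of $n-k$ and $n+1-k$ is odd, so $B_{n,k}B_{n+1,k}$ is even, and $2^\mu$ divides every term of $S_n(r,s)$. If the factor $\frac12\binom{2n}n$ of the row sum survives in the mixed sum independently of the factor $2^\mu$, then $S_n(r,s)$ is a multiple of $2^{\mu-1}\binom{2n}n$, and the next question is the parity of the quotient.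

For $n=1$ the sum is $2^s$ and $2^{\mu-1}\binom21=2^\mu$, so the quotient is odd exactly when $r\ge s$. For $n=2$ the sum is $2^r5^s+4^s$ and the expected divisor is $3\cdot2^\mu$. Modulo $3$ the sum is $(-1)^{r+s}+1$, so the factor $3$ is present exactly when $r+s$ is odd; this is why we assume $r\not\equiv s\pmod2$ from now on. If $r<s$, the exact power of $2$ in $2^r5^s+4^s$ is $2^r$ and the quotient is odd. If $r>s$, the sum is divisible by $2^{s+1}$ and the quotient is even. In these two rows the parity depends only on $n$ and on the sign of $r-s$, and one would guess that this persists. The following conjecture has this form.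

\medskip
\noindent\textbf{Conjecture} (Guo and Zeng \cite{GZ})\textbf{.} \emph{Let $n,r,s\ge1$ with $r\not\equiv s\pmod2$. Modulo $2^{\mu}\binom{2n}n$, the sum $S_n(r,s)$ is congruent to $2^{\mu-1}\binom{2n}n$ if $r<s$ and $n=2^a-2^b$ for some integers $a>b\ge1$, or if $r>s$ and $n=2^a-1$ for some integer $a\ge1$; in all other cases it is congruent to $0$.}
\medskip

\begin{proposition}\label{prop:counter}
The Conjecture is false for $n=6$, $r=3$, $s=4$.
\end{proposition}

\begin{proof}
The entries needed are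
\[
\begin{array}{c|cccccc}
k&1&2&3&4&5&6\\ \hline
B_{6,k}&132&165&110&44&10&1\\
B_{7,k}&429&572&429&208&65&12
\end{array}
\]
and $\binom{12}6=924=4\cdot231$. Since $3<4$ and $6=2^3-2^1$, the Conjecture predicts $S_6(3,4)\equiv16\cdot231\pmod{32\cdot231}$, hence $S_6(3,4)\equiv16\pmod{32}$. We compute the sum modulo $32$. The numbers $132^3$ and $44^3$ are divisible by $4^3$, and $572^4$ and $12^4$ by $4^4$, so the terms $k=1,2,4,6$ vanish. The term $k=3$ is $8\cdot55^3\cdot429^4\equiv-8$, because $55\equiv-1$ and $429\equiv1\pmod4$. The term $k=5$ is $8\cdot125\cdot65^4\equiv8$, because $125\equiv65\equiv1\pmod4$. Hence $S_6(3,4)\equiv0\pmod{32}$.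
\end{proof}

The correct statement involves the parity of $r$ as well.

\begin{theorem}\label{thm:main}
Let $n,r,s\ge1$ with $r\not\equiv s\pmod2$, and let $\mu=\min\{r,s\}$. Then
\[
S_n(r,s)\equiv\varepsilon\,2^{\mu-1}\binom{2n}n\pmod{2^\mu\tbinom{2n}n},
\]
where $\varepsilon=1$ in exactly the following cases and $\varepsilon=0$ otherwise:
\begin{enumerate}
\item[(i)] $r>s$ and $n=2^a-1$ for some $a\ge1$;
\item[(ii)] $r<s$, $r=1$ or $r$ is even, and $n=2^a-2^b$ for some $a>b\ge1$;
\item[(iii)] $r<s$, $r\ge3$ is odd, and $n=2^b$ for some $b\ge1$.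
\end{enumerate}
In particular, $2^{\mu-1}\binom{2n}n$ always divides $S_n(r,s)$.
\end{theorem}

\begin{corollary}\label{cor:compare}
The Conjecture is true for $(n,r,s)$ unless $r<s$, $r\ge3$ is odd and $n=2^a-2^b$ with $b\ge1$, $a-b\ge2$. In all of those cases it is false.
\end{corollary}

\begin{proof}
For $r>s$, and for $r<s$ with $r=1$ or $r$ even, the two statements coincide. Let $r<s$ with $r\ge3$ odd. The Conjecture predicts $\varepsilon=1$ for $n=2^b(2^{a-b}-1)$ with $a>b\ge1$. Such an $n$ is a power of $2$ exactly when $a-b=1$, and every $2^b$ with $b\ge 1$ arises in this way. So the prediction differs from (iii) exactly when $a-b\ge2$.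
\end{proof}

Thus the Conjecture holds whenever $n\le5$ or $r\le2$, and Proposition~\ref{prop:counter} uses the smallest possible $n$, $r$ and $s$.

Section~\ref{sec:plan} rewrites the sum as the value of a linear functional and shows the method for $n=2$. Sections~\ref{sec:phi}--\ref{sec:functional} prove the divisibility and reduce the parity to linear algebra over $\mathbb F_2$, which is carried out in Sections~\ref{sec:digits}--\ref{sec:less}.

\section{The sum as a functional, and the case $n=2$}\label{sec:plan}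

Fix $n$ and put $N=n+1$. We work with rational-valued functions of $k\in\{1,\dots,n\}$, multiplied pointwise. For $K\in\{n,N\}$ let
\[
D_K(k)=\binom{2K}{K-k},\qquad B_K(k)=\frac kK\,D_K(k)=B_{K,k},
\]
and put
\[
g=\tfrac12B_nB_N,\qquad q=\tfrac12B_N^2,\qquad \Lambda(f)=\sum_{k=1}^nB_{n,k}f(k).
\]
Let $t=|r-s|$, which is odd. Extracting $2^\mu$ from the products $B_nB_N=2g$ and reserving one factor $B_n$ for the weight in $\Lambda$, we get
\begin{equation}\label{eq:F}
S_n(r,s)=2^\mu\Lambda(F),\qquad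
F=\begin{cases}g^{\,s}B_n^{\,t-1},&r>s,\\[2pt] g^{\,r-1}B_N^{\,t-1}q,&r<s.\end{cases}
\end{equation}
For $r>s$ the summand is $(2g)^sB_n^t$ and a spare factor $B_n$ is available. For $r<s$ the summand is $(2g)^rB_N^t$, and one factor $g$ must be broken up, using $gB_N=B_nq$; this needs $r\ge1$.

By \eqref{eq:rowsum}, $\Lambda(1)=\frac12\binom{2n}n$. To show that $\Lambda(F)$ is a multiple of this number we look for a lattice $M$ of functions (the set of integer combinations of a basis) such that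
\begin{enumerate}
\item[(M1)] $1\in M$ and $q\in M$;
\item[(M2)] multiplication by $g$, by $B_n^2$ and by $B_N^2$ maps $M$ into $M$;
\item[(M3)] $\Lambda(M)\subseteq\frac12\binom{2n}n\mathbb Z$.
\end{enumerate}
Since $t-1$ is even, (M1) and (M2) give $F\in M$; this is where the hypothesis $r\not\equiv s\pmod 2$ enters. Then (M3) gives the divisibility, and $\varepsilon$ depends only on the class of $F$ in $M/2M$.

For $n=2$ write a function as the pair $(f(1),f(2))$. Then $\Lambda(f)=2f(1)+f(2)$, $\frac12\binom42=3$, and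
\[
g=(5,2),\qquad B_2^2=(4,1),\qquad B_3^2=(25,16),\qquad q=(\tfrac{25}2,8).
\]
Let $M$ be spanned by $\psi_0=(1,1)$ and $\psi_1=(\frac32,0)$. Then $\Lambda(\psi_0)=\Lambda(\psi_1)=3$, and $q=8\psi_0+3\psi_1$. For $f=(f_1,f_2)$ we have $f\psi_0=f_2\psi_0+\frac23(f_1-f_2)\psi_1$ and $f\psi_1=f_1\psi_1$, so $f$ preserves $M$ exactly when $f_1,f_2$ are integers with $f_1\equiv f_2\pmod3$. This holds for $g$, $B_2^2$ and $B_3^2$; it fails for $B_2=(2,1)$ and $B_3=(5,4)$, so only even powers of a row can be used. Now pass to $M/2M$. If $r>s$, then $F$ is obtained from $g=2\psi_0+2\psi_1\in2M$ by operators preserving $M$, so $F\in 2M$ and $\varepsilon=0$. If $r<s$, then $q\equiv\psi_1$, and $g\psi_1=5\psi_1$, $B_3^2\psi_1=25\psi_1$; hence $F\equiv\psi_1\pmod{2M}$, the quotient $\Lambda(F)/3$ is odd, and $\varepsilon=1$.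

Here $\psi_1=\frac12(2-k)(2+k)$. For general $n$ the basis consists of suitably normalized products
\[
\varphi_j^K(k)=\binom{K-k}j\binom{K+k}j=\frac1{j!^2}\prod_{i=0}^{j-1}\bigl((K-i)^2-k^2\bigr).
\]
They are adapted to the problem for two reasons. Multiplication by $k^2$ acts on them by a two-term formula, and $D_n\varphi^n_j$ is a constant multiple of $\binom{2(n-j)}{n-j-k}$, so that $\Lambda(\varphi_j^n)$ is again a row sum of the triangle.

\section{Multiplication formulas}\label{sec:phi}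

We use Pascal's rule and three standard identities, for nonnegative integers:
\begin{gather}
\sum_i\binom xi\binom y{m-i}=\binom{x+y}m\quad\text{(Vandermonde)},\qquad
\binom mi\binom ij=\binom mj\binom{m-j}{i-j}\quad(m\ge j),\label{eq:vdm}\\
(i+1)\binom x{i+1}=(x-i)\binom xi=x\binom{x-1}i\quad(x\ge1).\label{eq:abs}
\end{gather}
For $1\le k\le K$ we have $\varphi^K_m(k)=0$ if $m>K-k$; in particular $\varphi^K_K=0$ on this range.

\begin{lemma}\label{lem:phi}
Let $K\ge1$ and $0\le j\le K-1$. For $1\le k\le K$, with sums over $j\le m\le K-1$,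
\begin{align}
k^2\varphi^K_j&=(K-j)^2\varphi_j^K-(j+1)^2\varphi^K_{j+1},\label{eq:k2phi}\\
D_K\,\varphi_j^K&=\binom{2K}j\sum_m\binom mj\varphi_m^K,\label{eq:Dphi}\\
B_K^2\,\varphi_j^K&=\sum_m\binom mj\beta^K_{m,j}\,\varphi^K_m,\label{eq:Bphi}
\end{align}
where $\beta^K_{m,j}=\binom{2K}j\binom{2K+m-j}m-4\binom{2K-1}j\binom{2K+m-j-1}{m-1}$ is an integer.
\end{lemma}

\begin{proof}
The product form of $\varphi^K_j$ gives $\bigl((K-j)^2-k^2\bigr)\varphi^K_j=(j+1)^2\varphi^K_{j+1}$, which is \eqref{eq:k2phi}.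

For \eqref{eq:Dphi} let $x=K-k$ and $y=K+k$. If $x<j$, both sides vanish. If $x\ge j$, then \eqref{eq:vdm} gives
\[
\sum_m\binom mj\binom xm\binom ym=\binom xj\sum_m\binom{x-j}{x-m}\binom ym=\binom xj\binom{2K-j}x,
\]
and $\binom{2K}j\binom{2K-j}x=\frac{(2K)!}{j!\,x!\,(y-j)!}=\binom{2K}x\binom yj$.

Since $B_K^2=k^2D_K^2/K^2$, the content of \eqref{eq:Bphi} is that the division by $K^2$ leaves integer coefficients. Applying \eqref{eq:Dphi} twice gives $D_K^2\varphi_j^K=\sum_ma_m\varphi^K_m$ with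
\[
a_m=\binom{2K}j\sum_i\binom ij\binom{2K}i\binom mi=\binom{2K}j\binom mj\sum_i\binom{2K}i\binom{m-j}{m-i}=\binom{2K}j\binom mjW,
\]
where $W=\binom{2K+m-j}m$. By \eqref{eq:k2phi}, $k^2D_K^2\varphi^K_j=\sum_m\bigl((K-m)^2a_m-m^2a_{m-1}\bigr)\varphi^K_m$ with $a_{j-1}=0$. For $m=0$ (so $j=0$) the coefficient is $K^2=K^2\beta^K_{0,0}$. For $m\ge1$ put $Q=\binom{2K+m-j-1}{m-1}$. From \eqref{eq:abs} we have $m\binom{m-1}j=(m-j)\binom mj$, so the coefficient is $\binom{2K}j\binom mj$ times $(K-m)^2W-m(m-j)Q$. Again by \eqref{eq:abs}, $mW=(2K+m-j)Q$, so $m^2W-m(m-j)Q=2KmQ$, and $m(W-Q)=m\binom{2K+m-j-1}m=(2K-j)Q$. Therefore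
\[
(K-m)^2W-m(m-j)Q=K^2W-2Km(W-Q)=K^2W-2K(2K-j)Q .
\]
Multiply by $\binom{2K}j$, use $(2K-j)\binom{2K}j=2K\binom{2K-1}j$, and divide by $K^2$.
\end{proof}

\section{The lattice $M$}\label{sec:lattice}

The integer span of the $\varphi^n_j$ handles the row $n$ but not the row $N$: for $n=2$ we found $q=8\varphi_0^2+\frac32\varphi^2_1$ (upper indices denote $K$). The remedy is to divide by $j+1$. Put
\[
\psi_j=\frac{\varphi^n_j}{j+1},\qquad M=\bigoplus_{j=0}^{n-1}\mathbb Z\psi_j .
\]
The functions $\psi_0=1,\psi_1,\dots,\psi_{n-1}$ are linearly independent on $\{1,\dots,n\}$, because $\psi_j(n-j)\ne0$ and $\psi_j(k)=0$ for $k>n-j$; also $\psi_n=0$. The link between the two rows is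
\begin{equation}\label{eq:link}
(N^2-k^2)\,\psi_j=(j+1)\,\varphi^N_{j+1},
\end{equation}
which follows from $(N\mp k)\binom{n\mp k}j=(j+1)\binom{N\mp k}{j+1}$. So $\psi_j$ is $\varphi^n_j$ divided by $j+1$ and, up to the common nonvanishing factor $N^2-k^2$, it is $\varphi^N_{j+1}$ multiplied by $j+1$. Each normalization is compatible with the binomial coefficients in Lemma~\ref{lem:phi}.

\begin{lemma}\label{lem:psi}
For $0\le j\le n-1$, with sums over $j\le m\le n-1$,
\begin{gather}
k^2\psi_j=(n-j)^2\psi_j-(j+1)(j+2)\psi_{j+1},\label{eq:k2psi}\\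
D_n\psi_j=\binom{2n}j\sum_m\binom{m+1}{j+1}\psi_m,\qquad
D_N\psi_j=\binom{2n+2}{j+1}\sum_m\binom mj\psi_m,\label{eq:Dpsi}\\
B_n^2\psi_j=\sum_m\binom{m+1}{j+1}\beta^n_{m,j}\psi_m,\qquad
B_N^2\psi_j=\sum_m\binom mj\beta^N_{m+1,j+1}\psi_m.\label{eq:Bpsi}
\end{gather}
In particular $k^2,D_n,D_N,B_n^2,B_N^2$ preserve $M$. Moreover $q=\sum_mq_m\psi_m\in M$ with
\begin{equation}\label{eq:q}
q_m=N\binom{2n+m+2}{m+1}-2(2n+1)\binom{2n+m+1}m .
\end{equation}
\end{lemma}

\begin{proof}
For $k^2$, $D_n$ and $B_n^2$, divide the formulas of Lemma~\ref{lem:phi} with $K=n$ by $j+1$, substitute $\varphi^n_m=(m+1)\psi_m$, and use $\frac{m+1}{j+1}\binom mj=\binom{m+1}{j+1}$. For $D_N$, use \eqref{eq:link}, then \eqref{eq:Dphi} with $K=N$, then $(j+1)\binom{m+1}{j+1}=(m+1)\binom mj$, then \eqref{eq:link} again: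
\[
(N^2-k^2)D_N\psi_j=\binom{2N}{j+1}\sum_m(j+1)\binom{m+1}{j+1}\varphi^N_{m+1}=(N^2-k^2)\binom{2N}{j+1}\sum_m\binom mj\psi_m .
\]
Divide by $N^2-k^2\neq0$. The same chain with \eqref{eq:Bphi} in place of \eqref{eq:Dphi}, that is, with $\beta^N_{m+1,j+1}$ inside the sum in place of the factor $\binom{2N}{j+1}$, gives the formula for $B_N^2$. Finally $q=\frac12B_N^2\psi_0$, and $\frac12\beta^N_{m+1,1}=N\binom{2N+m}{m+1}-2(2N-1)\binom{2N+m-1}m$ is \eqref{eq:q}.
\end{proof}

It remains to treat $g=k^2D_nD_N/(2nN)$. The numerator preserves $M$, and the difficulty is the division by $2nN$. We write the matrix entries in two ways, one of which cancels $2n$ and the other $2N$; since $N-n=1$, the two together give integrality.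

\begin{lemma}\label{lem:g}
Write $g\psi_j=\sum_{m=j}^{n-1}g_{m,j}\psi_m$. Then $g_{m,j}\in\mathbb Z$, and modulo $2$
\begin{equation}\label{eq:gmod}
g_{m,j}\equiv
\begin{cases}
m\dbinom{2n+2}{j+1}\dbinom{2n-1}j\dbinom{2n+m-j}{m-j},&n\text{ even},\\[10pt]
(m+1)\dbinom{2n}j\dbinom{2n+1}{j+1}\dbinom{2n+m-j}{m-j},&n\text{ odd}.
\end{cases}
\end{equation}
\end{lemma}

\begin{proof}
Put $U_\delta=\binom{2n+1+\delta}\delta$ and $V_\delta=\binom{2n+\delta}\delta$, with $U_{-1}=0$. Pascal's rule and \eqref{eq:abs} give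
\begin{equation}\label{eq:UV}
U_\delta=V_\delta+U_{\delta-1},\qquad(2n+1)U_{\delta-1}=\delta V_\delta,\qquad(2n+1)U_\delta=(2n+1+\delta)V_\delta .
\end{equation}
By \eqref{eq:Dpsi}, the coefficient of $\psi_m$ in $D_ND_n\psi_j$ is $\binom{2n}j$ times
\[
\sum_i\binom{i+1}{j+1}\binom{2n+2}{i+1}\binom mi=\binom{2n+2}{j+1}\sum_i\binom{2n+1-j}{i-j}\binom m{m-i}=\binom{2n+2}{j+1}U_{m-j},
\]
where both identities in \eqref{eq:vdm} were used. Let $\eta_j=\frac12\binom{2n}j\binom{2n+2}{j+1}$. This is an integer: one of $j$, $j+1$ is odd, and the binomial coefficient with even top and odd bottom is even (Section~\ref{sec:intro}). With $\delta=m-j$, formula \eqref{eq:k2psi} yields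
\[
g_{m,j}=\frac{\eta_j}{nN}\,R,\qquad R=(n-m)^2U_\delta-m(m+1)U_{\delta-1}.
\]
Expanding $(n-m)^2$ and using the first two relations in \eqref{eq:UV},
\[
R=n^2U_\delta+(m^2-2nm)V_\delta-m(2n+1)U_{\delta-1}=n^2U_\delta-m(2n-j)V_\delta .
\]
Since $n^2=N^2-(2n+1)$, the third relation gives
\[
R=N^2U_\delta-\bigl((2n+1-j)+m+m(2n-j)\bigr)V_\delta=N^2U_\delta-(m+1)(2n+1-j)V_\delta .
\]
By \eqref{eq:abs}, $(2n-j)\binom{2n}j=2n\binom{2n-1}j$ and $(2n+1-j)\binom{2n+2}{j+1}=2N\binom{2n+1}{j+1}$. The two forms of $R$ therefore give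
\begin{align*}
Ng_{m,j}&=n\,\eta_jU_\delta-m\binom{2n+2}{j+1}\binom{2n-1}jV_\delta,\\
n\,g_{m,j}&=N\eta_jU_\delta-(m+1)\binom{2n}j\binom{2n+1}{j+1}V_\delta .
\end{align*}
Both right-hand sides are integers, so $g_{m,j}=Ng_{m,j}-ng_{m,j}$ is an integer. If $n$ is even, then $N$ is odd and the first line reduces modulo $2$ to the first case of \eqref{eq:gmod}. If $n$ is odd, then $N$ is even and the second line reduces to the second case.
\end{proof}

Lemmas~\ref{lem:psi} and~\ref{lem:g} establish (M1) and (M2).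

\section{The functional on $M$ and the reduction modulo $2$}\label{sec:functional}

Dividing $\varphi^n_j$ by $j+1$ enlarges the lattice, so (M3) could have been lost. It is not.

\begin{lemma}\label{lem:Lambda}
For $0\le j\le n-1$ we have $\Lambda(\psi_j)=\frac12\binom{2n}n\nu_j$ with $\nu_j=\frac1{j+1}\binom nj\binom{n-1}j$. The number $\nu_j$ is an integer, and
\begin{equation}\label{eq:nu}
n\,\nu_j=\binom nj\binom n{j+1},\qquad N\nu_j=\binom N{j+1}\binom{n-1}j .
\end{equation}
\end{lemma}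

\begin{proof}
Let $\ell=n-j\ge1$. For $k>\ell$ we have $\varphi^n_j(k)=0$, and for $1\le k\le\ell$,
\[
B_{n,k}\,\varphi^n_j(k)=\frac kn\cdot\frac{(2n)!}{j!^2\,(\ell-k)!\,(\ell+k)!}=\frac{(2n)!\,\ell}{n\,j!^2\,(2\ell)!}\,B_{\ell,k}.
\]
Summing with \eqref{eq:rowsum} for the row $\ell$ gives
\[
\Lambda(\varphi^n_j)=\frac{(2n)!}{2n\,j!^2\,\ell!\,(\ell-1)!}=\frac12\binom{2n}n\binom nj\binom{n-1}j .
\]
The identities \eqref{eq:nu} are $\frac n{j+1}\binom{n-1}j=\binom n{j+1}$ and $\frac N{j+1}\binom nj=\binom N{j+1}$, and $\nu_j=N\nu_j-n\nu_j$ is an integer.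
\end{proof}

Write $F=\sum_jd_j\psi_j$ with $d_j\in\mathbb Z$. By \eqref{eq:F} and Lemma~\ref{lem:Lambda},
\[
S_n(r,s)=2^{\mu-1}\binom{2n}n\sum_jd_j\nu_j .
\]
This proves the congruence of Theorem~\ref{thm:main} with $\varepsilon\in\{0,1\}$ equal to the parity of $\sum_jd_j\nu_j$. Let $\overline M=M/2M$, an $\mathbb F_2$-vector space with basis the classes of the $\psi_j$, and let $\lambda:\overline M\to\mathbb F_2$ be the linear form with $\lambda(\psi_j)=\nu_j\bmod2$. Then
\begin{equation}\label{eq:eps}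
\varepsilon=\lambda(\overline F),
\end{equation}
where $\overline F$ is the class of $F$. A multiplication operator that preserves $M$ induces a linear map on $\overline M$, denoted by the same symbol, and these maps commute.

The coefficients $\beta^K_{m,j}$ were needed only for integrality. On $\overline M$ the operator $B_K^2$ has a simpler description.

\begin{lemma}\label{lem:pi}
On $\overline M$, multiplication by $k^2$ is the projection $\pi$ with $\pi\psi_j=\psi_j$ for $j\not\equiv n$ and $\pi\psi_j=0$ for $j\equiv n\pmod2$. If $K\in\{n,N\}$ is odd, then $B_K^2=(\pi D_K)^2$ on $\overline M$.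
\end{lemma}

\begin{proof}
In \eqref{eq:k2psi} the coefficient $(j+1)(j+2)$ is even and $(n-j)^2\equiv n-j$. From $K^2B_K^2=k^2D_K^2$ with $K$ odd we get $B_K^2=\pi D_K^2$ on $\overline M$, and $\pi D_K^2=(\pi D_K)^2$ because $\pi^2=\pi$ and $\pi$ commutes with $D_K$.
\end{proof}

By \eqref{eq:F} we need $B_n^2$ for $r>s$ and $B_N^2$ for $r<s$. When the index of that row is even, it will turn out that $\overline F=0$; when it is odd, Lemma~\ref{lem:pi} applies.

\section{Binary digits}\label{sec:digits}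

For an integer $u\ge0$ let $\Delta(u)$ be the set of positions $p\ge0$ with $u=\sum_{p\in\Delta(u)}2^p$. Write $u\preceq w$ if $\Delta(u)\subseteq\Delta(w)$, and $u\perp w$ if $\Delta(u)\cap\Delta(w)=\varnothing$. Both relations can be tested separately on the digits below and above any position: if $u=2^bu'+u_0$ and $w=2^bw'+w_0$ with $0\le u_0,w_0<2^b$, then $u\preceq w$ iff $u'\preceq w'$ and $u_0\preceq w_0$, and likewise for $\perp$.

Over $\mathbb F_2$ we have $(1+X)^w=\prod_{p\in\Delta(w)}(1+X^{2^p})$, which gives Lucas's theorem modulo $2$, the first statement below. The second (Kummer's theorem modulo $2$) follows, since $u\preceq u+w$ holds exactly when $u$ and $w$ add without carry: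
\begin{equation}\label{eq:lucas}
\binom wu\text{ is odd}\iff u\preceq w,\qquad\binom{u+w}u\text{ is odd}\iff u\perp w .
\end{equation}
Looking at the last digit separately gives, modulo $2$,
\begin{equation}\label{eq:halve}
\binom{2u}{2w}\equiv\binom{2u+1}{2w}\equiv\binom{2u+1}{2w+1}\equiv\binom uw,\qquad\binom{2u}{2w+1}\equiv0 .
\end{equation}
In every case, $\varepsilon$ will be expressed through the following count.

\begin{lemma}\label{lem:gamma}
For $\omega\ge0$ let $\gamma(\omega)$ be the number of integers $x\ge0$ with $2x\preceq\omega$ and $x\perp\omega$. Then $\gamma(\omega)$ is odd if and only if $\omega=2^c-1$ for some $c\ge0$.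
\end{lemma}

\begin{proof}
Let $Z=\{p\in\Delta(\omega):p\ge1,\ p-1\notin\Delta(\omega)\}$. Since $\Delta(2x)=\Delta(x)+1$, the two conditions on $x$ say that $\Delta(2x)\subseteq Z$, and every subset of $Z$ occurs once. So $\gamma(\omega)=2^{|Z|}$, which is odd iff $Z=\varnothing$, that is, iff $\Delta(\omega)=\{0,\dots,c-1\}$ for some $c\ge0$.
\end{proof}

In the next two sections elements of $\pi\overline M$ are written as vectors $y=(y_l)$ over $\mathbb F_2$, where $l$ numbers the basis elements $\psi_j$ with $j\not\equiv n\pmod 2$, starting from $0$. Let $\mathbf1$ be the vector with all entries $1$, and for $i\ge0$ let $v^{(i)}$ be the vector with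
\[
v^{(i)}_l=\binom{n+l-i}{l-i}\ \ (l\ge i),\qquad v^{(i)}_l=0\ \ (l<i).
\]
Put $v=v^{(0)}$; thus $v^{(i)}$ is $v$ shifted by $i$ places. By \eqref{eq:lucas}, $v^{(i)}_l=1$ iff $l\ge i$ and $(l-i)\perp n$.

\section{The case $r>s$}\label{sec:greater}

Because $s\ge1$, we can write $F=g^{s-1}(B_n^2)^{(t-1)/2}\,g\psi_0$ and start from the class of $g\psi_0$. The hypothesis is needed: for $(r,s)=(1,0)$ the sum is $\frac12\binom{2n}n$ by \eqref{eq:rowsum}, with quotient $1$ for every $n$.

\subsection*{$n$ even} In \eqref{eq:gmod} with $j=0$ the factor $\binom{2n+2}1$ is even. So $g\psi_0\in2M$, hence $\overline F=0$ and $\varepsilon=0$.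

\subsection*{$n$ odd} Let $n=2h+1$. Then $\pi\overline M$ has basis $\psi_{2l}$, $0\le l\le h$. By \eqref{eq:gmod}, $g_{m,j}$ is even for odd $m$, and by \eqref{eq:halve}
\[
g_{2l,2i}\equiv\binom{2n}{2i}\binom{2n+1}{2i+1}\binom{2n+2l-2i}{2l-2i}\equiv\binom ni^2v^{(i)}_l\equiv\binom niv^{(i)}_l .
\]
By \eqref{eq:Dpsi}, the coefficient of $\psi_{2l}$ in $D_n\psi_{2i}$ is $\binom{2n}{2i}\binom{2l+1}{2i+1}\equiv\binom ni\binom li$. So on $\pi\overline M$
\[
g\,y=\sum_i\binom niy_i\,v^{(i)},\qquad(\pi D_n\,y)_l=\sum_i\binom li\binom niy_i ,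
\]
and in particular $g\psi_0=v$. Both operators first multiply $y_i$ by $\binom ni$. For $y=v$, the product $\binom niv_i$ is odd iff $i\preceq n$ and $i\perp n$, that is, iff $i=0$. Hence $gv=v$ and $\pi D_nv=\mathbf1$. By Vandermonde's identity, $(\pi D_n\mathbf1)_l=\sum_i\binom l{l-i}\binom ni=\binom{n+l}l=v_l$. By Lemma~\ref{lem:pi}, $B_n^2v=v$. So $v$ is fixed by both operators, and $\overline F=v$ for all $r>s$.

Since $n$ is odd, \eqref{eq:nu} and \eqref{eq:halve} give $\nu_{2l}\equiv\binom{2h+1}{2l}\binom{2h+1}{2l+1}\equiv\binom hl$. By \eqref{eq:eps}, $\varepsilon$ is the parity of the number of $l$ with $l\preceq h$ and $l\perp2h+1$. The second condition means that $l=2x$ with $x\perp h$. So $\varepsilon\equiv\gamma(h)$, and by Lemma~\ref{lem:gamma}, $\varepsilon=1$ iff $h=2^c-1$, that is, iff $n=2^{c+1}-1$ for some $c\ge0$. Together with the even case this proves Theorem~\ref{thm:main} for $r>s$.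

\section{The case $r<s$}\label{sec:less}

Now $F=g^{r-1}(B_N^2)^{(t-1)/2}q$, and we start from the class of $q$.

\subsection*{$n$ odd} Then $N$ is even, so every $q_m$ in \eqref{eq:q} is even. Hence $\overline F=0$ and $\varepsilon=0$.

\subsection*{$n$ even: the operators} Let $n=2h$. Then $\pi\overline M$ has basis $\psi_{2l+1}$, $0\le l\le h-1$. By \eqref{eq:q}, $q_m\equiv\binom{2n+m+2}{m+1}$, which is even for even $m$ by \eqref{eq:halve}. So the class of $q$ lies in $\pi\overline M$, and it is the vector $z$ with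
\[
z_l=\binom{2n+2l+3}{2l+2}\equiv\binom{n+l+1}{l+1};\qquad z_l=1\iff(l+1)\perp n .
\]
By \eqref{eq:Dpsi}, the coefficient of $\psi_{2l+1}$ in $D_N\psi_{2i+1}$ is $\binom{2N}{2i+2}\binom{2l+1}{2i+1}\equiv\binom N{i+1}\binom li$. By \eqref{eq:gmod}, $g_{m,j}$ is even for even $m$, and $g_{2l+1,2i+1}\equiv\binom{2N}{2i+2}\binom{2n-1}{2i+1}\binom{2n+2l-2i}{2l-2i}\equiv\binom N{i+1}\binom{n-1}iv^{(i)}_l$. So on $\pi\overline M$
\begin{equation}\label{eq:evenops}
(\pi D_N\,y)_l=\sum_i\binom li\binom N{i+1}y_i,\qquad g\,y=\sum_iw_iy_i\,v^{(i)},\qquad w_i=\binom N{i+1}\binom{n-1}i .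
\end{equation}
The product $\binom N{i+1}z_i$ is odd iff $i+1\preceq n+1$ and $(i+1)\perp n$. As $n$ is even, $\Delta(n+1)=\Delta(n)\cup\{0\}$ with $0\notin\Delta(n)$, so this happens iff $i=0$. There are two consequences. First, $\pi D_Nz=\mathbf1$, and $(\pi D_N\mathbf1)_l=\sum_i\binom l{l-i}\binom N{i+1}=\binom{N+l}{l+1}=z_l$ by Vandermonde's identity; hence $B_N^2z=z$ by Lemma~\ref{lem:pi}, and
\[
\overline F=g^{\,r-1}z .
\]
So $\varepsilon$ does not depend on $s$. Second, $w_iz_i$ is even for $i\ge1$ and $w_0z_0=N^2$ is odd, so $gz=v$. In contrast to Section~\ref{sec:greater}, $v$ need not be fixed by $g$, and this is the source of the dependence on $r$.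

\begin{example}\label{ex:six}
Let $n=6$, with basis $\psi_1,\psi_3,\psi_5$. Reducing modulo $2$,
\[
z=(7,28,84)=(1,0,0),\qquad v=(1,7,28)=(1,1,0),\qquad v^{(1)}=(0,1,1),
\]
and $(w_0,w_1,w_2)=(7\cdot1,\,21\cdot5,\,35\cdot10)\equiv(1,1,0)$. Thus $gy=y_0v+y_1v^{(1)}$, which gives $gz=v$, $gv=v+v^{(1)}=(1,0,1)$ and $g(1,0,1)=v$. The orbit $z,gz,g^2z,\dots$ is $(1,0,0)$ followed by $(1,1,0)$ and $(1,0,1)$ alternately. Since $(\nu_1,\nu_3,\nu_5)=(15,50,1)$, we have $\lambda(y)=y_0+y_2$, with values $1,1,0,1,0,\dots$ for $r=1,2,3,4,5,\dots$. The value $0$ at $r=3$ agrees with Proposition~\ref{prop:counter}.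
\end{example}

\subsection*{$n$ even: the orbit of $z$} The same pattern holds in general, with the shift $1$ replaced by a shift determined by the power of $2$ in $n$. Write
\[
n=2^b(2\omega+1),\quad b\ge1,\qquad n^*=2^{b+1}\omega,\qquad e=2^b-1\ge1,
\]
so that $n=n^*+2^b$, $n-1=n^*+e$ and $n+1=n^*+2^b+1$.

\begin{lemma}\label{lem:orbit}
We have $gv=v+v^{(e)}$ and $gv^{(e)}=v^{(e)}$. Consequently
\[
\overline F=g^{\,r-1}z=\begin{cases}z,&r=1,\\ v,&r\text{ even},\\ v+v^{(e)},&r\ge3\text{ odd}.\end{cases}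
\]
\end{lemma}

\begin{proof}
We first locate the odd $w_i$. By \eqref{eq:lucas}, $w_i$ is odd iff $i\preceq n^*+e$ and $i+1\preceq n^*+2^b+1$. The first condition says that $i=i'+i_0$ with $i'\preceq n^*$ and $0\le i_0\le e$; note that $2^{b+1}$ divides $i'$. Then $i+1=i'+(i_0+1)$ with $1\le i_0+1\le2^b$, and the second condition says that $i_0+1\preceq2^b+1$, that is, $i_0+1\in\{1,2^b\}$. Hence
\begin{equation}\label{eq:w}
w_i\text{ is odd}\iff i=i'\text{ or }i=i'+e\text{ for some }i'\preceq n^* .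
\end{equation}

For $gv$ we need the $i$ with $w_i$ odd and $i\perp n$. In both cases of \eqref{eq:w} we have $i'\preceq i$, so $i'\perp n$; together with $i'\preceq n^*\preceq n$ this forces $i'=0$. So $i\in\{0,e\}$, and both values satisfy \eqref{eq:w} and $i\perp n$, because $2^b\mid n$. They are distinct since $b\ge1$. By \eqref{eq:evenops}, $gv=v+v^{(e)}$. If $e>h-1$, the index $i=e$ does not occur, but then $v^{(e)}=0$ and the formula still holds.

For $gv^{(e)}$ we need the $i\ge e$ with $w_i$ odd and $(i-e)\perp n$. If $i=i'+e$, then $i'\perp n$ forces $i'=0$, and $i=e$ contributes $v^{(e)}$. If $i=i'\ge e\ge1$, then $i'$ is a positive multiple of $2^{b+1}$, so $i'-2^b$ is an odd multiple of $2^b$, and $i-e=(i'-2^b)+1$ has digit $1$ in position $b$, because $b\ge1$ excludes a carry. So does $n$, and there is no contribution. Thus $gv^{(e)}=v^{(e)}$; if $e>h-1$, both sides are $0$.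

It follows that $g(v+v^{(e)})=v+2v^{(e)}=v$. Starting from $gz=v$, the orbit alternates between $v$ and $v+v^{(e)}$.
\end{proof}

\subsection*{$n$ even: the values of $\lambda$} It remains to evaluate $\lambda$ on $z$, $v$ and $v^{(e)}$.

\begin{lemma}\label{lem:values}
We have $\lambda(z)=\lambda(v)=\gamma(\omega)\bmod2$. Moreover $\lambda(v^{(e)})=\gamma(\omega)\bmod2$ if $\omega$ is odd, and $\lambda(v^{(e)})=0$ if $\omega$ is even.
\end{lemma}

\begin{proof}
Since $N$ is odd, \eqref{eq:nu} and \eqref{eq:halve} give $\nu_{2l+1}\equiv\binom{2h+1}{2l+2}\binom{2h-1}{2l+1}\equiv\binom h{l+1}\binom{h-1}l$. Here $h=2^b\omega+2^{b-1}$ and $h-1=2^b\omega+(2^{b-1}-1)$. The condition $l\preceq h-1$ says that $l=2^b\rho+l_0$ with $\rho\preceq\omega$ and $0\le l_0\le2^{b-1}-1$. Then $l+1\preceq h$ says that $l_0+1\preceq2^{b-1}$, that is, $l_0=2^{b-1}-1$. So $\lambda(y)=\sum_{\rho\preceq\omega}y_{l(\rho)}$ with $l(\rho)=2^b\rho+2^{b-1}-1$.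

Let $l=l(\rho)$. Since $n=2^b(2\omega+1)$ has no digits below position $b$, only the digits from position $b$ on matter in a test of the form $u\perp n$.
\begin{itemize}
\item $z_l=1$ iff $l+1=2^b\rho+2^{b-1}$ satisfies $(l+1)\perp n$, iff $\rho\perp2\omega+1$.
\item $v_l=1$ iff $l\perp n$, iff $\rho\perp2\omega+1$.
\item $l\ge e$ iff $\rho\ge1$, and then $l-e=2^b(\rho-1)+2^{b-1}$. So $v^{(e)}_l=1$ iff $\rho\ge1$ and $(\rho-1)\perp2\omega+1$.
\end{itemize}
A number $u$ satisfies $u\perp2\omega+1$ iff $u=2x$ with $x\perp\omega$. Hence $\lambda(z)$ and $\lambda(v)$ count, modulo $2$, the $x\perp\omega$ with $2x\preceq\omega$, and there are $\gamma(\omega)$ of these. Likewise $\lambda(v^{(e)})$ counts the $x\perp\omega$ with $2x+1\preceq\omega$. If $\omega$ is even there are none; if $\omega$ is odd, $2x+1\preceq\omega$ is equivalent to $2x\preceq\omega$, and the number is $\gamma(\omega)$.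
\end{proof}

We finish the proof of Theorem~\ref{thm:main} by combining \eqref{eq:eps} with Lemmas~\ref{lem:gamma}, \ref{lem:orbit} and~\ref{lem:values}. Let $r<s$ and $n=2^b(2\omega+1)$ with $b\ge1$.

If $r=1$ or $r$ is even, then $\varepsilon\equiv\gamma(\omega)$. So $\varepsilon=1$ iff $\omega=2^c-1$ for some $c\ge0$, that is, iff $n=2^b(2^{c+1}-1)=2^a-2^b$ with $a=b+c+1>b\ge1$. This is case (ii).

If $r\ge3$ is odd, then $\varepsilon=\lambda(v)+\lambda(v^{(e)})$. For odd $\omega$ this is $2\gamma(\omega)\equiv0$. For even $\omega$ it is $\gamma(\omega)\bmod 2$, and the only even number of the form $2^c-1$ is $0$. So $\varepsilon=1$ iff $\omega=0$, that is, iff $n=2^b$. This is case (iii).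

For odd $n$ we found $\varepsilon=0$, and no odd $n$ appears in (ii) or (iii). With Section~\ref{sec:greater}, all cases are covered and Theorem~\ref{thm:main} is proved. \qed

\begin{thebibliography}{9}

\bibitem{GZ}
Victor J. W. Guo and Jiang Zeng, \emph{Factors of binomial sums from the Catalan triangle}, arXiv:0909.0307 (2009).

\end{thebibliography}
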